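\title{Six points in involution and the count of indecomposable parabolic structures on the projective line}

\begin{abstract}
Fix a vector bundle on the projective line over $\mathbb F_q$ and count, up to isomorphism, the geometrically indecomposable parabolic structures of given types on it. It has been conjectured that this number is the value at $q$ of a polynomial whose coefficients are characters of a product of symmetric groups, and in particular that it depends only on the degrees of the marked points. We show that the conjecture is false: for every prime power $q\ge 11$ there is a bundle of rank at most $8$ with eleven rational marked points for which the number changes when a single point is moved. The proof passes from indecomposable parabolic structures to nilpotent endomorphisms with prescribed Jordan types at the marked points, and computes one such number of endomorphisms; it drops by half when three pairs of marked points are exchanged by an involution of the line. We also show that the conjecture holds for $\mathcal O(b_1)\oplus\mathcal O(b_2)$ with $b_1>b_2$, with an explicit polynomial.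
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Parabolic structures and the conjecture}

Let $k=\mathbb F_q$ be a finite field with algebraic closure $\bar k$. For $\mathbf b=(b_1,\dots,b_f)\in\mathbb Z^f$ with $b_1>\dots>b_f$ and $\mathbf m=(m_1,\dots,m_f)\in\mathbb Z_{\ge0}^f$ put
\[
\mathcal E^{\mathbf b;\mathbf m}=\bigoplus_{i=1}^f\mathcal O(b_i)^{m_i},
\]
a vector bundle of rank $n=|\mathbf m|=\sum_i m_i$ on $\mathbb P^1_k$. For a closed point $\mathfrak a$ of $\mathbb P^1_k$ we write $k(\mathfrak a)$ for its residue field, $\deg\mathfrak a=[k(\mathfrak a):k]$, and $\mathcal E|_{\mathfrak a}$ for the fiber of a bundle $\mathcal E$, a vector space over $k(\mathfrak a)$.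

A \emph{parabolic structure} on a bundle $\mathcal E$ of rank $n$ at distinct closed points $\mathfrak a_1,\dots,\mathfrak a_r$ is the choice, for each $i$, of a flag $\mathcal E|_{\mathfrak a_i}=E_{i0}\supseteq E_{i1}\supseteq\cdots$ of $k(\mathfrak a_i)$-subspaces, only finitely many of them nonzero. The flag at $\mathfrak a_i$ has \emph{type} $\mu=(\mu_1,\mu_2,\dots)$, a partition of $n$, if $\dim E_{i,j-1}/E_{ij}=\mu_j$ for all $j\ge1$. Isomorphisms are bundle isomorphisms that preserve the flags, and direct sums are formed term by term. After extension of scalars to $\bar k$, the point $\mathfrak a_i$ splits into $\deg\mathfrak a_i$ points, and $E_{ij}\otimes_k\bar k$ splits into subspaces of the fibers at these points; so one obtains a parabolic structure over $\bar k$. A parabolic bundle is \emph{geometrically indecomposable} if it is indecomposable after this extension of scalars.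

Let $\boldsymbol\mu=(\mu^1,\dots,\mu^l)$ be an $l$-tuple of partitions of $n$ and let $S_{\boldsymbol\mu}\subseteq\mathfrak S_l$ be its stabilizer. If the distinct partitions in $\boldsymbol\mu$ occur with multiplicities $l_1,\dots,l_s$, then $S_{\boldsymbol\mu}\cong\mathfrak S_{l_1}\times\dots\times\mathfrak S_{l_s}$. Let $w\in S_{\boldsymbol\mu}$. The partition $\mu^i$ is constant along each cycle $C\subseteq\{1,\dots,l\}$ of $w$ (fixed points count as cycles); call it $\mu^C$. A \emph{$w$-configuration} over $k$ is a family $D=(\mathfrak a_C)_C$ of distinct closed points of $\mathbb P^1_k$, indexed by the cycles of $w$, with $\deg\mathfrak a_C=|C|$. Thus the reduced divisor $\sum_C\mathfrak a_C$ consists of $l$ points over $\bar k$, and Frobenius permutes them as $w$ permutes $\{1,\dots,l\}$. Up to renaming the cycles, the notion depends only on the cycle type of $w$, an $s$-tuple of partitions of $l_1,\dots,l_s$. Let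
\[
\mathcal A^{\mathbf b;\mathbf m}_{\boldsymbol\mu}(D)
\]
be the number of isomorphism classes of geometrically indecomposable parabolic structures on $\mathcal E^{\mathbf b;\mathbf m}$ that have type $\mu^C$ at $\mathfrak a_C$ for every $C$. For $w=1$ a configuration is an $l$-tuple $D=(a_1,\dots,a_l)$ of distinct points of $\mathbb P^1(k)$, and the flag at $a_i$ has type $\mu^i$.

Let $\mathcal Ch(S_{\boldsymbol\mu})$ be the ring of $\mathbb Z$-linear combinations of irreducible characters of $S_{\boldsymbol\mu}$, and $\mathcal Ch(S_{\boldsymbol\mu})^+$ the subset of combinations with nonnegative coefficients, zero included. For $P(T)\in\mathcal Ch(S_{\boldsymbol\mu})[T]$ let $P_w(T)$ be obtained by evaluating the coefficients at $w$. The following problem comes from \cite{Letellier}.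

\medskip
\noindent\textbf{Conjecture.} \emph{For all $\mathbf b,\mathbf m,\boldsymbol\mu$ there is a polynomial $A^{\mathbf b;\mathbf m}_{\boldsymbol\mu}(T)$ with coefficients in $\mathcal Ch(S_{\boldsymbol\mu})^+$ such that $\mathcal A^{\mathbf b;\mathbf m}_{\boldsymbol\mu}(D)=A^{\mathbf b;\mathbf m}_{\boldsymbol\mu,w}(q)$ for every finite field $\mathbb F_q$, every $w\in S_{\boldsymbol\mu}$ and every $w$-configuration $D$ over $\mathbb F_q$.}
\medskip

In other words, there should be representations $H_0,H_1,\dots$ of $S_{\boldsymbol\mu}$ such that the count equals $\sum_j\operatorname{tr}(w\,|\,H_j)\,q^j$. The statement contains three claims: polynomiality in $q$, positivity, and, before either of these, independence of the positions of the points. The simplest cases support it. In rank one there is a single parabolic structure and $A=1$. For $f=1$ and $w=1$ the automorphism group is $GL_n(k)$ and all fibers are identified with $k^n$ up to scalars, so one counts orbits of $GL_n(k)$ on tuples of flags in $k^n$, and the points play no role. For instance, four lines in $k^2$ define an indecomposable structure on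 $\mathcal O^2$ exactly when at least three of them are distinct; this gives $q-2$ classes with four distinct lines and $\binom42$ classes with one coincidence, in total $q+4$. Theorem~\ref{thm:B} below treats the remaining bundles of rank two, where the automorphisms are no longer constant and the conjecture still holds.

\subsection{Results}

Throughout the counterexample,
\begin{equation}\label{eq:bm}
\mathbf b=(17,15,11,9,4,-1,-3),\qquad \mathbf m=(1,1,1,1,2,1,1),\qquad n=8,\qquad l=11 .
\end{equation}
Let $q\ge11$. Choose $c,d,e\in\mathbb F_q$ with
\[
c\notin\{0,1\};\qquad d\notin\{0,1,c\},\ d^2\ne c;\qquad e\notin\{0,1,c,d,c/d\},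
\]
which is possible since each step excludes at most five values. The seven points $0,\infty,1,c,d,c/d,e$ are distinct: $c/d$ equals $1$, $c$, $d$ only if $d=c$, $d=1$, $d^2=c$ respectively. Since $q+1-7\ge5$, we can choose five further distinct points $a_7,\dots,a_{11}\in\mathbb P^1(\mathbb F_q)$. Put
\[
D^\circ=(0,\infty,1,c,d,c/d,a_7,\dots,a_{11}),\qquad D^\bullet=(0,\infty,1,c,d,e,a_7,\dots,a_{11}).
\]
The two configurations differ only in the sixth point. In $D^\circ$ the involution $z\mapsto c/z$ exchanges the first and second, the third and fourth, and the fifth and sixth points. We write $\mathbf m'\le\mathbf m$ for the componentwise order.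

\begin{theorem}\label{thm:A}
For every prime power $q\ge11$ and $D^\circ,D^\bullet$ as above, there are $0\ne\mathbf m'\le\mathbf m$ and an $11$-tuple $\boldsymbol\mu$ of partitions of $|\mathbf m'|\le8$ such that
\[
\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D^\circ)\ne\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D^\bullet).
\]
\end{theorem}

\begin{corollary}\label{cor:false}
The Conjecture is false. There is a triple $(\mathbf b,\mathbf m',\boldsymbol\mu)$ with $|\mathbf m'|\le 8$ and $l=11$ for which no function of $q$ gives the count for $w=1$.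
\end{corollary}

\begin{proof}
Fix $D^\circ,D^\bullet$ for each $q\ge11$. There are finitely many pairs $(\mathbf m',\boldsymbol\mu)$, so one of them satisfies the conclusion of Theorem~\ref{thm:A} for infinitely many $q$. For such $q$ two configurations for $w=1$ give different counts, whereas the Conjecture assigns to both the value $A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu,1}(q)$.
\end{proof}

So the failure cannot be repaired by weakening positivity or polynomiality. The proof does not exhibit the pair $(\mathbf m',\boldsymbol\mu)$; it shows that one exists in a finite list. The bounds $n\le8$ and $l=11$ are not claimed to be optimal, and the hypothesis $q\ge11$ serves only to find the points of $D^\circ$ and $D^\bullet$.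

\begin{theorem}\label{thm:B}
Let $b_1>b_2$, $b=b_1-b_2$ and $\mathbf m=(1,1)$. Let $\boldsymbol\mu$ consist of $l_1$ copies of $(1,1)$ and $l_2$ copies of $(2)$, and let $\chi_i$ be the permutation character of $\mathfrak S_{l_1}$ on the $i$-element subsets of $\{1,\dots,l_1\}$, inflated to $S_{\boldsymbol\mu}=\mathfrak S_{l_1}\times\mathfrak S_{l_2}$. Then the Conjecture holds with
\[
A^{\mathbf b;\mathbf m}_{\boldsymbol\mu}(T)=\sum_{i=b+2}^{l_1}\chi_i\cdot\bigl(1+T+\dots+T^{\,i-b-2}\bigr).
\]
\end{theorem}

For $b=1$ and $l_1=4$ this reads $A=\chi_3+(1+T)\chi_4$: there are $q+5$ classes for four rational points and $q+1$ classes for two points of degree two. Theorem~\ref{thm:B} is not used in the proof of Theorem~\ref{thm:A}.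

\subsection{The method}

The dependence on the points originates in a small problem in rank two, solved by hand in Section~\ref{sec:six}. Attach lines $W_1,\dots,W_6\subset k^2$ to six points, modify $\mathcal O^2$ along them at three overlapping sets of four points, and prescribe the splitting types of the three modified bundles. Up to $PGL_2(k)$ there are two solutions, and they merge into one when the points are in involution.

This problem involves four bundles, while the Conjecture fixes only one. We therefore take as $\mathcal E^{\mathbf b;\mathbf m}$ the direct sum of twists of the four bundles, and encode the inclusions between them as blocks of a nilpotent endomorphism. Section~\ref{sec:reduction} shows that the numbers $\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D)$ determine the number of nilpotent endomorphisms of $\mathcal E^{\mathbf b;\mathbf m}$ with any prescribed Jordan types at the points of $D$. Section~\ref{sec:rigid} chooses conditions on the Jordan types so tight that every endomorphism satisfying them comes from a solution of the rank two problem.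

\section{Bundles on the projective line}\label{sec:facts}

We use the following standard facts, valid over any field $K$.

\begin{itemize}
\item[(B1)] Every vector bundle on $\mathbb P^1_K$ is isomorphic to $\bigoplus_j\mathcal O(\delta_j)$, and the multiset $\{\delta_j\}$, the \emph{splitting type}, is unique. Hence a direct summand of $\mathcal E^{\mathbf b;\mathbf m'}$ is isomorphic to $\mathcal E^{\mathbf b;\mathbf m''}$ for some $\mathbf m''\le\mathbf m'$. A torsion-free coherent sheaf on $\mathbb P^1_K$ is a vector bundle.
\item[(B2)] $H^0(\mathcal O(\delta))$ is the space of binary forms of degree $\delta$; $h^0(\mathcal O(\delta))=\max(\delta+1,0)$ and $h^1(\mathcal O(\delta))=\max(-\delta-1,0)$. If $\Delta$ is a sum of distinct closed points of total degree $i$, then $\mathcal O(\delta)(-\Delta)\cong\mathcal O(\delta-i)$ and there is an exact sequence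
\[
H^0(\mathcal O(\delta))\to\bigoplus_{\mathfrak a\in\Delta}\mathcal O(\delta)|_{\mathfrak a}\to H^1(\mathcal O(\delta-i))\to H^1(\mathcal O(\delta)).
\]
In particular evaluation at the points of $\Delta$ is surjective if $\delta\ge i-1$.
\item[(B3)] Let $X\colon V\to V'$ be a map of bundles of the same rank with $\det X\not\equiv0$. Then $X$ is injective and $\sum_{\mathfrak a}\deg\mathfrak a\cdot\operatorname{ord}_{\mathfrak a}\det X=\deg V'-\deg V$. Over the local ring at $\mathfrak a$, with uniformizer $\pi$, the map $X$ is $\operatorname{diag}(\pi^{\epsilon_1},\pi^{\epsilon_2},\dots)$ in suitable bases. So the cokernel has length $\sum_j\epsilon_j=\operatorname{ord}_{\mathfrak a}\det X$ at $\mathfrak a$, and this is at least the corank of the fiber map $X(\mathfrak a)$, which is the number of $j$ with $\epsilon_j>0$.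
\end{itemize}

A point in parentheses after a bundle, as in $V(a)$ or $V(-a_1-a_2)$, always denotes a twist by a divisor; after a homomorphism, as in $X(a)$, it denotes the induced map on fibers.

\section{Rank two: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $\mathcal E=\mathcal O(b_1)\oplus\mathcal O(b_2)$ and let $D$ be a $w$-configuration. Points of type $(2)$ carry no data. At a point $\mathfrak a$ of type $(1,1)$ the datum is a line in $\mathcal E|_{\mathfrak a}$ over $k(\mathfrak a)$. Since $\operatorname{Hom}(\mathcal O(b_1),\mathcal O(b_2))=0$, an automorphism of $\mathcal E$ is a triangular matrix with diagonal entries $t_1,t_2\in k^*$ and corner entry $u\in\operatorname{Hom}(\mathcal O(b_2),\mathcal O(b_1))=H^0(\mathcal O(b))$. It preserves $\mathcal O(b_1)$, hence also the set $\mathcal I$ of points of type $(1,1)$ at which the line differs from $\mathcal O(b_1)|_{\mathfrak a}$.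

Fix $\mathcal I$ and put $i=\sum_{\mathfrak a\in\mathcal I}\deg\mathfrak a$. For $\mathfrak a\in\mathcal I$ the line is the graph $\{(x_{\mathfrak a}y,y)\}$ of a unique $x_{\mathfrak a}\in\mathcal O(b)|_{\mathfrak a}$. The automorphism sends $(x_{\mathfrak a}y,y)$ to $(t_1x_{\mathfrak a}y+u(\mathfrak a)y,\,t_2y)$, so it acts by $x_{\mathfrak a}\mapsto(t_1x_{\mathfrak a}+u(\mathfrak a))/t_2$. The isomorphism classes with given $\mathcal I$ are therefore the orbits of $k^*$, acting by scalars, on
\[
Q_{\mathcal I}=\operatorname{coker}\Bigl(H^0(\mathcal O(b))\to\bigoplus_{\mathfrak a\in\mathcal I}\mathcal O(b)|_{\mathfrak a}\Bigr)\cong H^1(\mathcal O(b-i)),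
\]
where the isomorphism follows from (B2) and $H^1(\mathcal O(b))=0$. So $\dim_kQ_{\mathcal I}=\max(i-b-1,0)$.

The structure is geometrically indecomposable if and only if the class of $x=(x_{\mathfrak a})$ in $Q_{\mathcal I}$ is nonzero. Indeed, if the class is zero, an automorphism makes $x=0$; then every line is a fiber of $\mathcal O(b_1)$ or $\mathcal O(b_2)$, and the structure decomposes. Conversely, suppose that it decomposes over $\bar k$. By (B1) the summands are isomorphic to $\mathcal O(b_1)$ and $\mathcal O(b_2)$, and an automorphism of $\mathcal E_{\bar k}$ carries them to the standard ones. Each line is then the direct sum of its intersections with the fibers of the summands, so it is one of these fibers; above $\mathcal I$ it is the fiber of $\mathcal O(b_2)$. Thus the class of $x$ vanishes in $Q_{\mathcal I}\otimes_k\bar k$, hence in $Q_{\mathcal I}$.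

The group $k^*$ acts freely on the nonzero classes, so $\mathcal I$ contributes $(q^{\,i-b-1}-1)/(q-1)=1+q+\dots+q^{\,i-b-2}$ classes if $i\ge b+2$ and none otherwise. The points of type $(1,1)$ correspond to the cycles of $w$ on $\{1,\dots,l_1\}$, with degree equal to length. So the sets $\mathcal I$ of total degree $i$ correspond to the unions of cycles of cardinality $i$, that is, to the $i$-subsets fixed by $w$, and there are $\chi_i(w)$ of them. Permutation characters lie in $\mathcal Ch(S_{\boldsymbol\mu})^+$. This proves Theorem~\ref{thm:B}. \qed

\medskip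
The positions of the points enter this proof only through the line bundle $\mathcal O(b)(-\sum_{\mathcal I}\mathfrak a)$, and a line bundle on $\mathbb P^1$ is determined by its degree. For bundles of rank two the degree does not determine the splitting type, and this is where the positions become visible.

\section{Six lines at six points}\label{sec:six}

Let $a_1,\dots,a_6$ be distinct points of $\mathbb P^1(k)$ and let $W=(W_1,\dots,W_6)$ be lines in $k^2$. We regard $k^2$ as the fiber of $\mathcal O^2$ at every rational point, and a line in $k^2$ as a point of $\mathbb P^1(k)$. For $S\subseteq\{1,\dots,6\}$ let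
\[
\mathcal F_S(W)=\ker\Bigl(\mathcal O^2\to\bigoplus_{i\in S}k^2/W_i\Bigr)
\]
be the subsheaf of sections whose value at $a_i$ lies in $W_i$ for all $i\in S$. It is a bundle of rank two and degree $-|S|$. We abbreviate $\{1,2,3,4\}$ to $1234$, and so on.

\begin{lemma}\label{lem:four}
Let $|S|=4$. Then $\mathcal F_S(W)\cong\mathcal O(-1)\oplus\mathcal O(-3)$ if and only if one of the following holds.
\begin{itemize}
\item[(M)] There is $\gamma\in PGL_2(k)$ with $\gamma(a_i)=W_i$ for all $i\in S$. In this case $\gamma$ is unique and the four lines $W_i$ are distinct.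
\item[(C)] Exactly three of the four lines $W_i$, $i\in S$, are equal.
\end{itemize}
\end{lemma}

\begin{proof}
The bundle $\mathcal F=\mathcal F_S(W)$ is a subsheaf of $\mathcal O^2$, so its summands have degree $\le0$, and it is one of $\mathcal O\oplus\mathcal O(-4)$, $\mathcal O(-1)\oplus\mathcal O(-3)$, $\mathcal O(-2)^2$. The middle case is characterized by $H^0(\mathcal F)=0$ and $H^0(\mathcal F(1))\ne0$. A section of $\mathcal F$ is a vector of $k^2$ lying in all $W_i$, so $H^0(\mathcal F)=0$ means that $W$ is not constant on $S$. A section of $\mathcal F(1)$ is a pair $\sigma$ of linear forms with $\sigma(a_i)\in W_i$ for $i\in S$.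

Suppose that $W$ is not constant on $S$ and that $\sigma\ne0$ is such a pair. If the two forms are linearly independent, $\sigma$ vanishes nowhere and defines $\gamma\in PGL_2(k)$ with $\gamma(a_i)=W_i$. Otherwise $\sigma=\ell v$ with $\ell\neq0$ a linear form and $0\ne v\in k^2$; then $W_i=kv$ whenever $\ell(a_i)\ne0$, that is, for at least three $i\in S$, and not for all four. Conversely, in case (M) take for $\sigma$ a matrix representing $\gamma$, and in case (C) take $\sigma=\ell v$, where $kv$ is the repeated line and $\ell$ vanishes at the remaining point; in both cases $W$ is not constant on $S$. Uniqueness in (M) holds because $\gamma$ is determined by three values.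
\end{proof}

A single condition of this kind does not see the points: the number of quadruples $(W_i)_{i\in S}$ satisfying it is $(q^3-q)+4(q+1)q$. Condition (M) says that the four lines have the same cross-ratio as the four points, which is one equation. Six lines modulo $PGL_2$ depend on three parameters, so three such equations should leave finitely many solutions. Consider
\begin{equation}\label{eq:three}
\mathcal F_S(W)\cong\mathcal O(-1)\oplus\mathcal O(-3)\qquad\text{for }S=1234,\ 1256,\ 3456,
\end{equation}
and let $M(a_1,\dots,a_6)$ be the number of $W\in\mathbb P^1(k)^6$ satisfying \eqref{eq:three}. The orbit of $W=(a_1,\dots,a_6)$ always consists of solutions.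

\begin{proposition}\label{prop:M}
Let $a_1=0$, $a_2=\infty$ and let $a_3,\dots,a_6\in k^*$ be distinct. Then
\[
M(a_1,\dots,a_6)=\begin{cases}q^3-q&\text{if }a_3a_4=a_5a_6,\\ 2(q^3-q)&\text{if }a_3a_4\ne a_5a_6.\end{cases}
\]
\end{proposition}

The condition $a_3a_4=a_5a_6$ says that the involution $z\mapsto a_3a_4/z$, which exchanges $a_1,a_2$ and exchanges $a_3,a_4$, also exchanges $a_5,a_6$.

\begin{proof}
\emph{Case (C) does not occur.} The three sets $S$ are the unions of two of the pairs $12$, $34$, $56$. Suppose that $W$ satisfies \eqref{eq:three} and that $S=P_1\cup P_2$, a union of two pairs, is in case (C) with repeated line $L$. Then $W_i=L$ for both indices of one pair, say $P_1$, and for exactly one index of $P_2$. Let $P_3$ be the third pair. The set $P_1\cup P_3$ has a repeated line, so it is in case (C). Three of its four indices include one from $P_1$, so the repeated line is again $L$, and $W_i=L$ for exactly one index of $P_3$. On $P_2\cup P_3$ the line $L$ now occurs exactly twice. This excludes (M), and it excludes (C) because only two indices carry a line other than $L$. This contradicts Lemma~\ref{lem:four}.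

\emph{Reduction to pairs of M\"obius transformations.} All three sets are thus in case (M). Let $\gamma_1,\gamma_2,\gamma_3\in PGL_2(k)$ belong to $S=1234,1256,3456$. Then
\begin{equation}\label{eq:gammas}
\gamma_1=\gamma_2\text{ at }a_1,a_2,\qquad\gamma_1=\gamma_3\text{ at }a_3,a_4,\qquad\gamma_2=\gamma_3\text{ at }a_5,a_6 .
\end{equation}
Conversely, a triple satisfying \eqref{eq:gammas} defines $W_i$ as the common value at $a_i$, and this $W$ satisfies (M) for the three sets. The two constructions are mutually inverse by the uniqueness in (M). The group $PGL_2(k)$, of order $q^3-q$, acts freely on the triples by left multiplication, and each orbit contains exactly one triple with $\gamma_3=1$. So $M/(q^3-q)$ is the number of pairs $(\gamma_1,\gamma_2)$ such that $\gamma_1$ fixes $a_3,a_4$, $\gamma_2$ fixes $a_5,a_6$, and $\gamma_1,\gamma_2$ agree at $0$ and at $\infty$.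

\emph{The stabilizer of two points.} Let $a\ne a'$ in $k^*$ and let $H\subset PGL_2(k)$ be the subgroup fixing both. It is conjugate to $\{z\mapsto\lambda z\}$, hence commutative, and $\gamma\mapsto\gamma(0)$ is a bijection $H\to\mathbb P^1(k)\setminus\{a,a'\}$ because $PGL_2(k)$ is simply transitive on triples of distinct points. The map $\iota(z)=a+a'-aa'/z$ lies in $H$ and $\iota(0)=\infty$. Therefore
\[
\gamma(\infty)=\gamma\iota(0)=\iota\gamma(0)\qquad(\gamma\in H).
\]

\emph{The count.} Let $\iota_{34},\iota_{56}$ be the maps $\iota$ for the two pairs. The pairs $(\gamma_1,\gamma_2)$ correspond, via $x=\gamma_1(0)=\gamma_2(0)$, to the points $x\in\mathbb P^1(k)\setminus\{a_3,\dots,a_6\}$ with $\iota_{34}(x)=\iota_{56}(x)$. The exclusion of $a_3,\dots,a_6$ is automatic: the fixed points of $\iota_{34}$ are $a_3,a_4$ only and those of $\iota_{56}$ are $a_5,a_6$ only, so at each of these four points exactly one of the two maps fixes $x$. The point $x=0$ is a solution. For $x\ne0$ put $t=1/x\in k$; the equation becomes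
\begin{equation}\label{eq:linear}
(a_5a_6-a_3a_4)\,t=a_5+a_6-a_3-a_4 .
\end{equation}
If $a_3a_4\ne a_5a_6$ it has exactly one solution. If $a_3a_4=a_5a_6$, the right side is nonzero, since otherwise $\{a_3,a_4\}$ and $\{a_5,a_6\}$ would be the roots of the same quadratic polynomial; so there is no solution.
\end{proof}

The solutions $x$ are the fixed points of $\iota_{56}^{-1}\iota_{34}$. In the coordinate $t$ this map is affine with multiplier $a_3a_4/a_5a_6$, so it has two fixed points unless it is a translation, and then the second fixed point has merged with $t=\infty$.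

\begin{example}\label{ex:eleven}
Let $q=11$, $c=2$, $d=3$, $e=4$. Then $c/d=8$ and $\{a_7,\dots,a_{11}\}=\{5,6,7,9,10\}$. For the points $(0,\infty,1,2,3,4)$ equation \eqref{eq:linear} reads $10\,t=4$, so $t=7$, $x=8$ and $\iota_{34}(8)=3-2\cdot7=0$. The second orbit is that of $W=(8,0,1,2,3,4)$, with $\gamma_1(z)=9/(z+8)$, $\gamma_2(z)=10/(z+4)$, $\gamma_3=1$. For the points $(0,\infty,1,2,3,8)$ the equation reads $0\cdot t=8$.
\end{example}

\section{From indecomposables to nilpotent endomorphisms}\label{sec:reduction}

Let $\mathbf b,\mathbf m$ be as in \eqref{eq:bm}, let $k=\mathbb F_q$, and let $D=(a_1,\dots,a_{11})$ consist of distinct points of $\mathbb P^1(k)$. The goal of this section is Proposition~\ref{prop:reduction}. It is reached in four steps: indecomposables determine all isomorphism classes; the order of the steps of a flag does not matter; isomorphism classes are counted by automorphisms, and these reduce to nilpotent endomorphisms; numbers of stable flags detect Jordan types.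

A direct summand of a flag whose type is a partition need not have such a type; for example $(1,1)=(1,0)+(0,1)$. We therefore allow all types. A \emph{class} is a pair $\alpha=(\mathbf m',\boldsymbol\nu)$ with $\mathbf m'\le\mathbf m$ and $\boldsymbol\nu=(\nu^1,\dots,\nu^{11})$, where $\nu^i\in\mathbb Z_{\ge0}^8$ has sum $|\mathbf m'|=:\operatorname{rk}\alpha$. Classes are added componentwise. An \emph{object of class $\alpha$} over a field $K\supseteq k$ is a bundle isomorphic to $\mathcal E^{\mathbf b;\mathbf m'}_K$ with flags $E_{i0}\supseteq\dots\supseteq E_{i8}=0$ in the fibers at the $a_i$, where $E_{i0}$ is the whole fiber and $\dim E_{i,j-1}/E_{ij}=\nu^i_j$. Let $I(\alpha;D)$ be the number of isomorphism classes of objects of class $\alpha$ over $k$, and $A(\alpha;D)$ the number of geometrically indecomposable ones. A partition of an integer $\le8$ has at most $8$ parts, so $A(\alpha;D)=\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\nu}(D)$ when all $\nu^i$ are partitions.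

The small multiplicities in $\mathbf m$ allow us to work over $k$ alone, through the following observation.
\begin{itemize}
\item[$(\dagger)$] If $\beta\ne0$ and $r\beta$ are classes with $r\ge2$, then $\operatorname{rk}\beta=1$: only the fifth entry of $\mathbf m$ exceeds $1$, and it equals $2$. A class of rank one has exactly one object up to isomorphism, over any field.
\end{itemize}

\subsection{A product formula}

\begin{lemma}\label{lem:product}
For every class $\alpha$, $I(\alpha;D)$ is the coefficient of $\mathsf x^\alpha$ in $\prod_{\beta\ne0}(1-\mathsf x^\beta)^{-A(\beta;D)}$.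
\end{lemma}

\begin{proof}
\emph{Descent to $k$.} Let $\alpha=(\mathbf m',\boldsymbol\nu)$, let $G$ be the algebraic group $\operatorname{Aut}\mathcal E^{\mathbf b;\mathbf m'}$ and let $X_\alpha$ be the product of the flag varieties of types $\nu^i$ of the fibers at the $a_i$. Isomorphism classes of class $\alpha$ over $K=k$ or $\bar k$ are the orbits of $G(K)$ on $X_\alpha(K)$. The group $G$ is open in the affine space $\operatorname{End}\mathcal E^{\mathbf b;\mathbf m'}$, hence connected. The stabilizer of a point of $X_\alpha$ is the unit group of the finite-dimensional algebra of endomorphisms preserving the flags, so it is connected for the same reason. Lang's theorem states that for a connected algebraic group $H$ over $k$ with Frobenius map $\operatorname{Fr}$, the map $h\mapsto h^{-1}\operatorname{Fr}(h)$ is surjective on $H(\bar k)$. It has two consequences. First, an $\operatorname{Fr}$-stable orbit contains a $k$-point: if $\operatorname{Fr}(x)=hx$, write $h^{-1}=g^{-1}\operatorname{Fr}(g)$; then $\operatorname{Fr}(gx)=\operatorname{Fr}(g)hx=gx$. Second, if $x$ and $gx$ are $k$-points, then $g^{-1}\operatorname{Fr}(g)$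 lies in the stabilizer $H$ of $x$, so it equals $h^{-1}\operatorname{Fr}(h)$ with $h\in H(\bar k)$, and $gh^{-1}\in G(k)$ carries $x$ to $gx$. Thus isomorphism classes over $k$ correspond to $\operatorname{Fr}$-stable isomorphism classes over $\bar k$.

\emph{Unique decomposition over $\bar k$.} Bundles on $\mathbb P^1_{\bar k}$ with flags of length $8$ at the $a_i$, and flag-preserving maps, form an additive category with finite-dimensional Hom spaces. Idempotents split: an idempotent $\epsilon$ decomposes the bundle, and $E_{ij}=\epsilon E_{ij}\oplus(1-\epsilon)E_{ij}$. By the Krull--Schmidt theorem every object is a finite direct sum of indecomposables, unique up to isomorphism and order, and by (B1) the summands of an object of class $\alpha$ have classes $\beta$ in our sense. Let $\operatorname{Ind}_\beta$ be the set of isomorphism classes of indecomposables of class $\beta$ over $\bar k$. The action of $\operatorname{Fr}$ on isomorphism classes comes from twisting by an automorphism of $\bar k$ over $k$, so it respects direct sums; it preserves classes because the bundles $\mathcal O(\delta)$ and the points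 $a_i$ are defined over $k$; and its orbits are finite because each point of $X_\beta(\bar k)$ is defined over a finite field. Hence $A(\beta;D)$ is the number of fixed points of $\operatorname{Fr}$ on $\operatorname{Ind}_\beta$, and $I(\alpha;D)$ is the number of $\operatorname{Fr}$-stable finite multisets in $\bigsqcup_\beta\operatorname{Ind}_\beta$ of total class $\alpha$.

\emph{Only fixed points occur.} A stable multiset is a union of $\operatorname{Fr}$-orbits with multiplicities. If it contains an orbit of length $r\ge2$ in $\operatorname{Ind}_\beta$, then $r\beta$ is a class. By $(\dagger)$ the set $\operatorname{Ind}_\beta$ has one element, which is absurd. So $I(\alpha;D)$ counts multisets of fixed points of total class $\alpha$, and the product is their generating function.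
\end{proof}

\subsection{Permuting the steps of a flag}

For an endomorphism $g$ of an $n$-dimensional vector space over a finite field and a finite sequence $\nu$ of nonnegative integers with sum $n$, let $\varphi_\nu(g)$ be the number of $g$-stable flags of type $\nu$. Burnside's formula for the number of orbits of $G(k)$ on $X_\alpha(k)$ reads
\begin{equation}\label{eq:burnside}
I(\alpha;D)=\frac1{|\operatorname{Aut}\mathcal E|}\sum_{g\in\operatorname{Aut}\mathcal E}\ \prod_{i=1}^{11}\varphi_{\nu^i}(g(a_i)),\qquad\mathcal E=\mathcal E^{\mathbf b;\mathbf m'} .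
\end{equation}

\begin{lemma}\label{lem:symmetry}
Let $\tau=(\tau_1,\dots,\tau_{11})\in\mathfrak S_8^{11}$ act on classes by permuting the entries of $\nu^i$ by $\tau_i$. Then $A(\tau\alpha;D)=A(\alpha;D)$.
\end{lemma}

\begin{proof}
First, $\varphi_\nu(g)$ is symmetric in the entries of $\nu$. It suffices to exchange $\nu_j$ and $\nu_{j+1}$. Fix all members of a stable flag except $E_j$ and let $Q=E_{j-1}/E_{j+1}$. We must show that $Q$ has as many $g$-stable subspaces of dimension $r$ as of codimension $r$. Taking annihilators matches the $g$-stable subspaces of dimension $r$ in $Q$ with the subspaces of codimension $r$ in $Q^*$ stable under the transpose of $g$, and a square matrix is conjugate to its transpose. By \eqref{eq:burnside}, $I(\tau\alpha;D)=I(\alpha;D)$.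

Now induct on the rank. By Lemma~\ref{lem:product}, $I(\alpha;D)=A(\alpha;D)+R(\alpha)$ for $\alpha\ne0$, where $R(\alpha)$ is the coefficient of $\mathsf x^\alpha$ in the product over $0<\operatorname{rk}\beta<\operatorname{rk}\alpha$. By induction this partial product is invariant under the additive bijection $\beta\mapsto\tau\beta$, so $R(\tau\alpha)=R(\alpha)$.
\end{proof}

\subsection{Jordan decomposition of automorphisms}

For a class $\alpha=(\mathbf m',\boldsymbol\nu)$ and a finite field $K\supseteq k$ put
\[
U_K(\alpha;D)=\sum_{\theta}\ \prod_{i=1}^{11}\varphi_{\nu^i}(\theta(a_i)),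
\]
the sum over the nilpotent $\theta\in\operatorname{End}\mathcal E_K^{\mathbf b;\mathbf m'}$, and let $\operatorname{aut}_K(\alpha)=|\operatorname{Aut}\mathcal E_K^{\mathbf b;\mathbf m'}|$, which does not depend on $D$. Both numbers equal $1$ for $\alpha=0$. Let $p$ run over the monic irreducible polynomials in $k[x]$ other than $x$, and put $K_p=k[x]/(p)$.

\begin{lemma}\label{lem:jordan}
For every class $\alpha$,
\begin{equation}\label{eq:jordan}
I(\alpha;D)=\sum_{(\beta_p)}\ \prod_p\frac{U_{K_p}(\beta_p;D)}{\operatorname{aut}_{K_p}(\beta_p)},
\end{equation}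
the sum over families of classes $(\beta_p)_p$, almost all zero, with $\sum_p(\deg p)\beta_p=\alpha$.
\end{lemma}

\begin{proof}
We use Hensel's lemma in the following form. Let $R$ be a finite-dimensional commutative local $k$-algebra with maximal ideal $\mathfrak r$, which is the set of nilpotent elements, let $p\in k[x]$ be separable, and let $g\in R$ satisfy $p(g)\in\mathfrak r$. Then there is a unique $\xi\in R$ with $p(\xi)=0$ and $\xi-g\in\mathfrak r$. Irreducible polynomials over a finite field are separable.

\emph{Parametrization of automorphisms.} Let $\mathcal E=\mathcal E^{\mathbf b;\mathbf m'}$. Call a \emph{frame} a decomposition $\mathcal E=\bigoplus_p\mathcal E_p$ together with $k$-algebra maps $K_p\to\operatorname{End}\mathcal E_p$; let $\xi_p$ be the image of $x$. A $K_p$-action makes $\mathcal E_p$ the direct image of a coherent sheaf $\mathcal G_p$ under the finite map $\mathbb P^1_{K_p}\to\mathbb P^1_k$, and $\operatorname{End}\mathcal G_p$ is the centralizer of $\xi_p$ in $\operatorname{End}\mathcal E_p$. The sheaf $\mathcal G_p$ is torsion-free, hence a bundle. The direct image of $\mathcal O(\delta)$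 is $\mathcal O(\delta)^{\deg p}$, so (B1) gives $\mathcal G_p\cong\mathcal E_{K_p}^{\mathbf b;\mathbf m_p}$ with $\sum_p(\deg p)\mathbf m_p=\mathbf m'$. We claim that
\[
(\text{frame},\ (\theta_p)_p)\longmapsto g=\bigoplus_p(\xi_p+\theta_p),\qquad\theta_p\in\operatorname{End}\mathcal G_p\text{ nilpotent},
\]
is a bijection onto $\operatorname{Aut}\mathcal E$, and that $\xi_p$, $\theta_p$ and the projections onto the $\mathcal E_p$ are polynomials in $g$.

Given $g\in\operatorname{Aut}\mathcal E$, factor its minimal polynomial. The idempotents of $k[g]$ give the primary decomposition $\mathcal E=\bigoplus_p\mathcal E_p$ with $p(g)$ nilpotent on $\mathcal E_p$, and $p=x$ does not occur since $g$ is invertible. If $\mathcal E_p\ne0$, the algebra $k[g|_{\mathcal E_p}]$ is a local algebra $k[x]/(p^N)$. Let $\xi_p$ be the root of $p$ in it with $\theta_p:=g|_{\mathcal E_p}-\xi_p$ nilpotent. This defines a frame, and $\theta_p$ commutes with $\xi_p$. So $g$ has a preimage with the stated properties.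

Conversely, let $g=\bigoplus_p(\xi_p+\theta_p)$. Since $\xi_p$ and $\theta_p$ commute, $p(\xi_p+\theta_p)$ is $p(\xi_p)=0$ plus a multiple of $\theta_p$, hence nilpotent. So $\mathcal E_p$ is the $p$-primary part of $g$, and $g$ is invertible because $p\ne x$. The algebra $K_p[\theta_p]$ is commutative and local, being a quotient of $K_p[y]/(y^N)$, and it contains $k[g|_{\mathcal E_p}]$. Both $\xi_p$ and the root constructed in the previous paragraph are roots of $p$ in it that differ from $g|_{\mathcal E_p}$ by a nilpotent element, so they coincide. Thus $g$ determines the frame and the $\theta_p$.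

\emph{Counting frames.} Fix $(\mathbf m_p)_p$ with $\sum_p(\deg p)\mathbf m_p=\mathbf m'$. Frames of this type exist, since the sum of the direct images of the $\mathcal E_{K_p}^{\mathbf b;\mathbf m_p}$ is isomorphic to $\mathcal E$. The group $\operatorname{Aut}\mathcal E$ permutes them transitively: for two frames choose isomorphisms $\mathcal G_p\cong\mathcal G_p'$ and take their direct sum. The stabilizer is $\prod_p\operatorname{Aut}\mathcal G_p$. So there are $|\operatorname{Aut}\mathcal E|/\prod_p|\operatorname{Aut}\mathcal G_p|$ such frames.

\emph{Counting flags.} Since $a_i$ is rational, there is one point of $\mathbb P^1_{K_p}$ above it, and $\mathcal E|_{a_i}=\bigoplus_p\mathcal G_p|_{a_i}$. A $g(a_i)$-stable subspace is stable under all polynomials in $g(a_i)$, so it is a direct sum of $\theta_p(a_i)$-stable $K_p$-subspaces of the $\mathcal G_p|_{a_i}$; conversely such a sum is $g(a_i)$-stable. Therefore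
\[
\varphi_{\nu^i}(g(a_i))=\sum_{(\nu_p^i)}\ \prod_p\varphi_{\nu_p^i}(\theta_p(a_i)),
\]
the sum over types $\nu^i_p\in\mathbb Z^8_{\ge0}$ of sum $|\mathbf m_p|$ with $\sum_p(\deg p)\nu_p^i=\nu^i$. Substituting into \eqref{eq:burnside} and setting $\beta_p=(\mathbf m_p,(\nu_p^i)_i)$ gives \eqref{eq:jordan}.
\end{proof}

\begin{example}
Take $\mathcal E=\mathcal O(4)^2$ with all $\nu^i=(2,0,\dots,0)$, so that $I=1$ and $U_k$ is the number of nilpotent $2\times2$ matrices. The families $(\beta_p)$ are supported on one linear $p$, on two linear $p$, or on one quadratic $p$, and \eqref{eq:jordan} reads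
\[
1=\frac{(q-1)\,U_k}{|GL_2(k)|}+\binom{q-1}2\frac1{(q-1)^2}+\frac{q^2-q}2\cdot\frac1{q^2-1}.
\]
The last two terms add up to $1-q/(q^2-1)$, whence $U_k=q^2$.
\end{example}

\begin{corollary}\label{cor:U}
If $I(\alpha;D)=I(\alpha;D')$ for all classes $\alpha$, then $U_k(\alpha;D)=U_k(\alpha;D')$ for all classes $\alpha$.
\end{corollary}

\begin{proof}
Induct on $\operatorname{rk}\alpha\ge1$. The terms of \eqref{eq:jordan} with a single nonzero $\beta_p$ and $\deg p=1$ add up to $(q-1)U_k(\alpha;D)/\operatorname{aut}_k(\alpha)$. In any other term, a nonzero $\beta_p$ with $\deg p=1$ has rank less than $\operatorname{rk}\alpha$, and a nonzero $\beta_p$ with $\deg p\ge2$ has rank one by $(\dagger)$; then $U_{K_p}(\beta_p;D)=1$, since $0$ is the only nilpotent endomorphism of a line bundle and there is one flag at each point. So all other terms agree for $D$ and $D'$.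
\end{proof}

Without $(\dagger)$, Lemma~\ref{lem:product} would acquire contributions from longer Frobenius orbits, and Corollary~\ref{cor:U} would involve the numbers $U_K$ over proper extensions $K$ of $k$ for classes of rank greater than one.

\subsection{Stable flags detect Jordan types}

\begin{lemma}\label{lem:span}
On the set of nilpotent $n\times n$ matrices over $k$, the functions $\varphi_\nu$, with $\nu$ a sequence of positive integers of sum $n$, span the space of $GL_n(k)$-invariant $\mathbb Q$-valued functions.
\end{lemma}

For $n=2$ we have $\varphi_{(2)}=1$, while $\varphi_{(1,1)}$ equals $q+1$ at $\theta=0$ and $1$ elsewhere, so the indicator function of $\{0\}$ is $(\varphi_{(1,1)}-\varphi_{(2)})/q$. In general the natural basis counts flags on whose steps $\theta$ acts as zero, and the task is to express this vanishing through stable flags alone.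

\begin{proof}
For a set $J$ of indices let $\varphi_{\nu,J}(\theta)$ be the number of $\theta$-stable flags of type $\nu$ such that $\theta$ acts as zero on $E_{j-1}/E_j$ for $j\in J$; call these steps \emph{marked}. Let $\theta$ be nilpotent on a space $Q$ of dimension $r\ge1$, and let $s=\dim\ker\theta\ge1$. The number of $j$-dimensional subspaces of $Q$ killed by $\theta$ is the Gaussian binomial coefficient $\binom sj_q$, and the $q$-binomial theorem gives
\[
\sum_{j=0}^r(-1)^jq^{\binom j2}\binom sj_q=\prod_{i=0}^{s-1}(1-q^i)=0 .
\]
The term $j=r$ is $(-1)^rq^{\binom r2}$ if $\theta=0$ on $Q$, and $0$ otherwise. So the indicator function of $\theta|_Q=0$ is a fixed linear combination of the numbers of $j$-dimensional subspaces of $Q$ killed by $\theta$, for $0\le j<r$. Apply this to a marked step $Q=E_{i-1}/E_i$ of size $r$. A $j$-dimensional subspace of $Q$ killed by $\theta$ is the same as a refinement of this step into an unmarked step of size $r-j>0$ followed by a marked step of size $j$ (absent if $j=0$). This expresses $\varphi_{\nu,J}$ through functions of the same kind with smaller total size of the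 marked steps. By induction all $\varphi_{\nu,J}$ lie in the span of the $\varphi_{\nu'}$.

For a partition $\mu$ of $n$ let $\psi_\mu$ be the function $\varphi_{\mu,J}$ with all steps marked; it counts flags of type $\mu$ with $\theta E_{j-1}\subseteq E_j$ for all $j$. Let $\theta$ have Jordan type $\lambda$, with conjugate partition $\lambda'$, so that $\operatorname{rk}\theta^j=n-\lambda'_1-\dots-\lambda'_j$. If $\psi_\mu(\theta)\ne0$, then $\theta^jE_0\subseteq E_j$ for some flag of type $\mu$, so $\lambda'_1+\dots+\lambda'_j\ge\mu_1+\dots+\mu_j$ for all $j$; that is, $\lambda'$ dominates $\mu$. If $\lambda'=\mu$, comparing dimensions forces $E_j=\theta^jE_0$, and this flag qualifies, so $\psi_\mu(\theta)=1$. The matrix of values of the $\psi_\mu$ on the nilpotent conjugacy classes is thus unitriangular for the dominance order, and the $\psi_\mu$ form a basis of the invariant functions.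
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $D,D'$ be $11$-tuples of distinct points of $\mathbb P^1(k)$ with $\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D)=\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D')$ for all $0\ne\mathbf m'\le\mathbf m$ and all $11$-tuples $\boldsymbol\mu$ of partitions of $|\mathbf m'|$. Let $C_1,\dots,C_{11}$ be conjugation invariant sets of nilpotent $8\times8$ matrices over $k$, and put
\[
N(D)=\#\{\theta\in\operatorname{End}\mathcal E^{\mathbf b;\mathbf m}\text{ nilpotent}:\ \theta(a_i)\in C_i\text{ for }i=1,\dots,11\}.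
\]
Then $N(D)=N(D')$.
\end{proposition}

\begin{proof}
Sorting the entries of each $\nu^i$, Lemma~\ref{lem:symmetry} gives $A(\alpha;D)=A(\alpha;D')$ for all $\alpha\neq0$. Lemma~\ref{lem:product} gives the same for $I$, and Corollary~\ref{cor:U} for $U_k$. By Lemma~\ref{lem:span} the indicator function of $C_i$ is $\sum_\nu r_{i,\nu}\varphi_\nu$ with rational $r_{i,\nu}$ depending only on $q$ and $C_i$. Each $\nu$ has at most $8$ parts and, padded with zeros, is an allowed type. Expanding the product of the indicator functions,
\[
N(D)=\sum_{\boldsymbol\nu}\Bigl(\prod_ir_{i,\nu^i}\Bigr)\,U_k((\mathbf m,\boldsymbol\nu);D).\qedhere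
\]
\end{proof}

\section{A rigid family of nilpotent endomorphisms}\label{sec:rigid}

Let $D=(a_1,\dots,a_{11})$ be as before and write $M(D)=M(a_1,\dots,a_6)$. We choose the sets $C_i$ so that $N(D)$ is a multiple of $M(D)$ by a positive constant depending only on $q$.

\subsection{The chain of lattices attached to six lines}

Let $V_1=\mathcal O^2$. A \emph{lattice} is a rank two coherent subsheaf of the constant sheaf $k(\mathbb P^1)^2$, the generic fiber of $V_1$. Given a line $L\subset k^2$ and a rational point $a$ with uniformizer $\pi$, choose a basis $v_1,v_2$ of $k^2$ with $L=kv_1$, and write $[x,y]$ for the module spanned by $\pi^xv_1,\pi^yv_2$ over the local ring at $a$. At $a_i$ with $i\in S$ and $L=W_i$, the lattice $\mathcal F_S(W)$ is $[0,1]$ and $\mathcal F_S(W)(a_i)$ is $[-1,0]$.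

The three bundles in \eqref{eq:three} are not contained in one another, but suitable twists are. For $W\in\mathbb P^1(k)^6$ put
\begin{equation}\label{eq:chain}
\Lambda_0=\mathcal F_{1234}(W),\quad\Lambda_2=\mathcal F_{1256}(W)(a_1+a_2+a_5+a_6),\quad\Lambda_3=\mathcal F_{3456}(W)(a_1+\dots+a_6).
\end{equation}
The local shapes are listed in the left half of the following table; away from $a_1,\dots,a_6$ all four lattices coincide. Hence $\Lambda_0\subseteq V_1\subseteq\Lambda_2\subseteq\Lambda_3$. The right half gives the matrices of the three inclusions in the bases $\pi^xv_1,\pi^yv_2$.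
\begin{equation}\label{eq:table}
\begin{array}{c|cccc|ccc}
&\Lambda_0&V_1&\Lambda_2&\Lambda_3&\Lambda_0\to V_1&V_1\to\Lambda_2&\Lambda_2\to\Lambda_3\\\hline
a_1,a_2&[0,1]&[0,0]&[-1,0]&[-1,-1]&\operatorname{diag}(1,\pi)&\operatorname{diag}(\pi,1)&\operatorname{diag}(1,\pi)\\
a_3,a_4&[0,1]&[0,0]&[0,0]&[-1,0]&\operatorname{diag}(1,\pi)&1&\operatorname{diag}(\pi,1)\\
a_5,a_6&[0,0]&[0,0]&[-1,0]&[-1,0]&1&\operatorname{diag}(\pi,1)&1
\end{array}
\end{equation}
Put
\[
V_0=\mathcal O(-1)\oplus\mathcal O(-3),\qquad V_2=\mathcal O(3)\oplus\mathcal O(1),\qquad V_3=\mathcal O(5)\oplus\mathcal O(3).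
\]
Since $V_2=V_0(4)$ and $V_3=V_0(6)$, condition \eqref{eq:three} says exactly that $\Lambda_0\cong V_0$, $\Lambda_2\cong V_2$ and $\Lambda_3\cong V_3$.

Consider triples $X=(X_1,X_2,X_3)$ with $X_t\in\operatorname{Hom}(V_{t-1},V_t)$ and $\det X_t\not\equiv0$. Such a triple defines lattices
\[
\Lambda_0(X)=X_1(V_0)\ \subseteq\ V_1\ \subseteq\ \Lambda_2(X)=X_2^{-1}(V_2)\ \subseteq\ \Lambda_3(X)=(X_3X_2)^{-1}(V_3),
\]
where the preimages are taken in the generic fiber, together with the isomorphisms $X_1\colon V_0\to\Lambda_0(X)$, $X_2\colon\Lambda_2(X)\to V_2$ and $X_3X_2\colon\Lambda_3(X)\to V_3$. Conversely, a chain $\Lambda_0\subseteq V_1\subseteq\Lambda_2\subseteq\Lambda_3$ with isomorphisms $V_0\cong\Lambda_0$, $\Lambda_2\cong V_2$, $\Lambda_3\cong V_3$ yields a triple by transporting the inclusions, and the two constructions are mutually inverse. Call $X$ \emph{standard} if its chain is \eqref{eq:chain} for some $W$, which then satisfies \eqref{eq:three}.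

\begin{lemma}\label{lem:standard}
There are $M(D)\,|\operatorname{Aut}V_0|\,|\operatorname{Aut}V_2|\,|\operatorname{Aut}V_3|$ standard triples. For a standard triple and $1\le i\le7$, the sequence of fiber maps $V_0|_{a_i}\to V_1|_{a_i}\to V_2|_{a_i}\to V_3|_{a_i}$ is isomorphic to a sequence $R_i$ of maps $k^2\to k^2\to k^2\to k^2$ that depends only on $i$: for $i\le6$ it is obtained from \eqref{eq:table} by setting $\pi=0$, and $R_7$ consists of identity maps.
\end{lemma}

\begin{proof}
The chain determines $W$: by \eqref{eq:table}, $W_i$ is the image of $\Lambda_0|_{a_i}\to V_1|_{a_i}$ for $i\le4$ and the kernel of $V_1|_{a_i}\to\Lambda_2|_{a_i}$ for $i=5,6$. For each $W$ satisfying \eqref{eq:three} the three isomorphisms can be chosen in $|\operatorname{Aut}V_0|\,|\operatorname{Aut}V_2|\,|\operatorname{Aut}V_3|$ ways. These isomorphisms identify the fiber maps of $X$ with those of the inclusions.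
\end{proof}

To recognize a standard triple from its fibers we need the following local statement.

\begin{lemma}\label{lem:local}
Let $V$ be a bundle of rank two and $a$ a rational point.
\begin{itemize}
\item[(a)] Let $Y\colon V\to V_1$ have $\det Y\not\equiv0$. If $\operatorname{ord}_a\det Y=1$ and $L=\operatorname{im}Y(a)$, then $Y(V)=[0,1]$ at $a$. If $\operatorname{ord}_a\det Y=2$ and $Y(a)=0$, then $Y(V)=[1,1]$ at $a$.
\item[(b)] Let $Y\colon V_1\to V$ have $\det Y\not\equiv0$. If $\operatorname{ord}_a\det Y=1$ and $L=\ker Y(a)$, then $Y^{-1}(V)=[-1,0]$ at $a$. If $\operatorname{ord}_a\det Y=2$ and $Y(a)=0$, then $Y^{-1}(V)=[-1,-1]$ at $a$.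
\end{itemize}
At a closed point where $\det Y$ does not vanish, the lattice equals $V_1$ in both cases.
\end{lemma}

\begin{proof}
By (B3) the quotients $V_1/Y(V)$ and $Y^{-1}(V)/V_1\cong V/Y(V_1)$ have length $\operatorname{ord}_a\det Y$ at $a$. In (a), the values at $a$ of the sections of $Y(V)$ lie in $\operatorname{im}Y(a)$, so $Y(V)$ is contained in the stated module. In (b), $Y(a)v=0$ means $Yv\in\pi V$, that is $\pi^{-1}v\in Y^{-1}(V)$, so $Y^{-1}(V)$ contains the stated module. In each case the lengths agree.
\end{proof}

\subsection{The bundle and the conditions}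

With $\mathbf b,\mathbf m$ as in \eqref{eq:bm},
\[
\mathcal E:=\mathcal E^{\mathbf b;\mathbf m}=V_0\oplus V_1(4)\oplus V_2(8)\oplus V_3(12).
\]
An endomorphism of $\mathcal E$ has blocks $V_s(4s)\to V_t(4t)$. We want the diagonal blocks to vanish, the blocks with $t=s+1$ to be a triple $X$, and the remaining blocks to contribute a constant factor. Vanishing at four points achieves all three. The conditions at the other points are read off from the sequences $R_i$. Take the following sets of nilpotent $8\times8$ matrices:
\begin{gather*}
C_1=C_2=\{\theta^2=0,\ \operatorname{rk}\theta\le3\},\qquad C_3=C_4=\{\theta^3=0\},\qquad C_5=C_6=\{\operatorname{rk}\theta^2\le2\},\\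
C_7=\{\operatorname{rk}\theta^3=2\},\qquad C_8=\dots=C_{11}=\{0\}.
\end{gather*}
They are invariant under conjugation and under multiplication by $k^*$.

Let $\eta\in H^0(\mathcal O(4))$ have divisor $a_8+\dots+a_{11}$. An endomorphism $\theta$ vanishes at $a_8,\dots,a_{11}$ if and only if $\theta=\eta\,\theta'$ with $\theta'\in\operatorname{Hom}(\mathcal E,\mathcal E(-4))$. The block $\theta'_{ts}$ is a section of $\mathcal Hom(V_s,V_t)(4(t-s-1))$, a sum of four line bundles.
\begin{itemize}
\item For $t=s$ the degrees are at most $2-4<0$. For $t<s$ the summands of $\mathcal Hom(V_s,V_t)$ have degree at most $0$, attained for $(s,t)=(3,2)$, so the degrees are at most $-8$. These blocks vanish; $\theta$ is strictly block triangular, hence nilpotent.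
\item For $t=s+1$ we obtain $X_t:=\theta'_{t,t-1}\in\operatorname{Hom}(V_{t-1},V_t)$, $t=1,2,3$.
\item For $t\ge s+2$ write $Z_{ts}=\theta'_{ts}$. The degrees are $6,8,8,10$ for $Z_{20}$, $7,7,9,9$ for $Z_{31}$ and $12,14,14,16$ for $Z_{30}$. All are at least $6$, so by (B2) the evaluation of $Z=(Z_{20},Z_{31},Z_{30})$ at the seven points $a_1,\dots,a_7$ is surjective. A summand of degree $\delta$ contributes $\delta+1-7$ to the dimension of the kernel, so the kernel has $q^{48}$ elements.
\end{itemize}
The number four is the least that works here: with $\bigoplus_tV_t(rt)$ and vanishing at $r$ points, the smallest degree in $Z_{20}$ would be $2+r$, and surjectivity at seven points requires $2+r\ge6$.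

For $i\le7$ choose a basis of the line $\mathcal O(4)|_{a_i}$ and use its powers to identify $V_t(4t)|_{a_i}$ with $V_t|_{a_i}$. Then $\eta(a_i)$ becomes a nonzero scalar, and $\theta(a_i)$ is this scalar times
\begin{equation}\label{eq:block}
X+Z=\begin{pmatrix}0&0&0&0\\X_1&0&0&0\\Z_{20}&X_2&0&0\\Z_{30}&Z_{31}&X_3&0\end{pmatrix},
\end{equation}
evaluated at $a_i$. Let $h_i(X)$ be the number of $Z\in\bigoplus_{t\ge s+2}\operatorname{Hom}(V_s|_{a_i},V_t|_{a_i})$ with $X(a_i)+Z\in C_i$. Since the $C_i$ are stable under scalars and the values of $Z$ at the seven points are independent,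
\begin{equation}\label{eq:N}
N(D)=q^{48}\sum_{X=(X_1,X_2,X_3)}\ \prod_{i=1}^7h_i(X).
\end{equation}
Conjugation by block diagonal matrices preserves $C_i$ and the space of $Z$, so $h_i(X)$ depends only on $q$, $i$ and the isomorphism class of the sequence of fiber maps of $X$ at $a_i$.

Let $\vartheta$ be a matrix of the form \eqref{eq:block} over $k$. As a map from the blocks $0,1,2$ to the blocks $1,2,3$ it is block triangular with diagonal blocks $X_1,X_2,X_3$. Its square maps the blocks $0,1$ to the blocks $2,3$ and is block triangular with diagonal blocks $X_2X_1$, $X_3X_2$ and corner $X_3Z_{20}+Z_{31}X_1$. The only nonzero block of its cube is $X_3X_2X_1$. The rank of a block triangular matrix is at least the sum of the ranks of the diagonal blocks, so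
\begin{equation}\label{eq:ranks}
\operatorname{rk}\vartheta\ge\sum_t\operatorname{rk}X_t,\qquad\operatorname{rk}\vartheta^2\ge\operatorname{rk}X_2X_1+\operatorname{rk}X_3X_2,\qquad\operatorname{rk}\vartheta^3=\operatorname{rk}X_3X_2X_1,
\end{equation}
with equality throughout when $Z=0$.

\begin{lemma}\label{lem:positive}
For a standard triple $X$, the number $h_i(X)$ is a positive integer $h_i$ depending only on $q$ and $i$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:standard} it suffices to check that $Z=0$ is admissible for $R_i$. For $i=1,2$ the maps are $\operatorname{diag}(1,0),\operatorname{diag}(0,1),\operatorname{diag}(1,0)$, so $X_2X_1=X_3X_2=0$ and the ranks add up to $3$. For $i=3,4$ we have $X_3X_2X_1=\operatorname{diag}(0,1)\operatorname{diag}(1,0)=0$. For $i=5,6$ both $X_2X_1$ and $X_3X_2$ have rank $1$. For $i=7$ the product $X_3X_2X_1$ has rank $2$.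
\end{proof}

It remains to show that no other triple contributes to \eqref{eq:N}. The conditions $C_1,\dots,C_6$ force the $X_t$ to degenerate at six points, while the degrees of the determinants limit the total degeneration, and the two bounds meet.

\subsection{Coranks}

\begin{lemma}\label{lem:coranks}
Let $X$ satisfy $h_i(X)\ne0$ for $i=1,\dots,7$. Then $\det X_t\not\equiv0$. Put $\kappa_t(i)=2-\operatorname{rk}X_t(a_i)$ and $\kappa(i)=(\kappa_1(i),\kappa_2(i),\kappa_3(i))$. Then $\operatorname{ord}_{a_i}\det X_t=\kappa_t(i)$ for $i\le6$, and $\det X_t$ has no other zeros. Moreover $X_2X_1=X_3X_2=0$ at $a_1,a_2$, and $X_3X_2X_1=0$ at $a_3,a_4$;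
\[
\kappa(1)=\kappa(2)=(1,1,1),\qquad\kappa(5)=\kappa(6)=(0,1,0),
\]
and either \textup{(i)} $\kappa(3)=\kappa(4)=(1,0,1)$, or \textup{(ii)} $\{\kappa(3),\kappa(4)\}=\{(2,0,0),(0,0,2)\}$.
\end{lemma}

\begin{proof}
By \eqref{eq:ranks} and the condition at $a_7$, the three maps are invertible at $a_7$, so $\det X_t\not\equiv0$. (This is the only role of $C_7$; without it $\theta=0$ would satisfy all conditions.) The degrees of $V_0,\dots,V_3$ are $-4,0,4,8$, so by (B3)
\begin{equation}\label{eq:upper}
\sum_{i\le6}\kappa_t(i)\le\sum_{i\le6}\operatorname{ord}_{a_i}\det X_t\le4\qquad(t=1,2,3).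
\end{equation}
For lower bounds we use \eqref{eq:ranks} and the fact that the corank of a product of $2\times2$ matrices is at most the sum of the coranks of the factors.
\begin{itemize}
\item For $i=1,2$: $\operatorname{rk}\vartheta\le3$ gives $\kappa_1+\kappa_2+\kappa_3\ge3$. From $\vartheta^2=0$ we get $X_2X_1=X_3X_2=0$, so $\kappa_1+\kappa_2\ge2$ and $\kappa_2+\kappa_3\ge2$.
\item For $i=3,4$: $X_3X_2X_1=0$, so $\kappa_1+\kappa_2+\kappa_3\ge2$.
\item For $i=5,6$: $(2-\kappa_1-\kappa_2)+(2-\kappa_2-\kappa_3)\le\operatorname{rk}\vartheta^2\le2$, so $\kappa_1+2\kappa_2+\kappa_3\ge2$, and in particular $\kappa_1+\kappa_2+\kappa_3\ge1$.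
\end{itemize}
The sum of all $\kappa_t(i)$ is therefore at least $2(3+2+1)=12$, and at most $12$ by \eqref{eq:upper}. So \eqref{eq:upper} consists of equalities, which gives the statement on orders and zeros, and $\kappa_1+\kappa_2+\kappa_3$ equals $3,3,2,2,1,1$ at the six points.

For $i=5,6$, the sum is $1$ and $\kappa_1+2\kappa_2+\kappa_3\ge2$, so $\kappa(i)=(0,1,0)$. For $i=1,2$, we have $\kappa_1=3-(\kappa_2+\kappa_3)\le1$ and $\kappa_3=3-(\kappa_1+\kappa_2)\le1$, so $\kappa_2\ge1$. Since $\sum_i\kappa_2(i)=4$ and $i=5,6$ contribute $2$, we get $\kappa_2(1)=\kappa_2(2)=1$ and $\kappa_2(3)=\kappa_2(4)=0$; hence $\kappa(1)=\kappa(2)=(1,1,1)$. Finally $\sum_i\kappa_1(i)=4$ gives $\kappa_1(3)+\kappa_1(4)=2$, and $\kappa_1+\kappa_3=2$ at $a_3$ and at $a_4$. This leaves (i) and (ii).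
\end{proof}

\subsection{Recovering the six lines}

\begin{lemma}\label{lem:recover}
A triple $X$ with $h_i(X)\ne0$ for $i=1,\dots,7$ is standard.
\end{lemma}

\begin{proof}
We compute the chain of $X$ point by point with Lemmas~\ref{lem:local} and~\ref{lem:coranks}. Away from $a_1,\dots,a_6$ all lattices equal $V_1$. Put $W_i=\ker X_2(a_i)$ for $i=1,2,5,6$; these are lines.

\emph{The points $a_1,a_2$.} All three determinants have order $1$. From $X_2X_1=0$ we get $\operatorname{im}X_1(a_i)\subseteq W_i$, with equality since both are lines. So $\Lambda_0(X)=[0,1]$ and $\Lambda_2(X)=[-1,0]$. The map $X_3X_2$ vanishes at $a_i$ and its determinant has order $2$, so $\Lambda_3(X)=[-1,-1]$.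

\emph{The points $a_5,a_6$.} Here $X_1,X_3$ are invertible and $\det X_2$ has order $1$, so $\Lambda_0(X)=[0,0]$ and $\Lambda_2(X)=\Lambda_3(X)=[-1,0]$.

\emph{The points $a_3,a_4$ in case \textup{(i)}.} Put $W_i=\operatorname{im}X_1(a_i)$. Then $\Lambda_0(X)=[0,1]$, and $\Lambda_2(X)=[0,0]$ since $X_2$ is invertible. The map $X_3X_2$ has corank $1$ and determinant of order $1$, and $X_3X_2X_1=0$ shows that its kernel is $W_i$. So $\Lambda_3(X)=[-1,0]$. All local shapes agree with \eqref{eq:table}, and $X$ is standard.

\emph{Case \textup{(ii)} does not occur.} The condition $\theta^3=0$ at $a_3,a_4$ allows this case, so the obstruction must be global; it comes from the splitting types. The indices $3$ and $4$ play the same role, so let $\kappa(3)=(2,0,0)$ and $\kappa(4)=(0,0,2)$. At $a_3$ we have $\Lambda_0(X)=[1,1]$ and $\Lambda_2(X)=\Lambda_3(X)=V_1$. At $a_4$ we have $\Lambda_0(X)=\Lambda_2(X)=V_1$, and $X_3X_2$ vanishes with determinant of order $2$, so $\Lambda_3(X)=[-1,-1]$. Together with the other four points this gives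
\begin{gather*}
V_0\cong\mathcal F_{12}(W)(-a_3),\qquad V_2\cong\mathcal F_{1256}(W)(a_1+a_2+a_5+a_6),\\
V_3\cong\mathcal F_{56}(W)(a_1+a_2+a_4+a_5+a_6).
\end{gather*}
Hence $\mathcal F_{12}(W)\cong V_0(1)=\mathcal O\oplus\mathcal O(-2)$ and $\mathcal F_{56}(W)\cong V_3(-5)=\mathcal O\oplus\mathcal O(-2)$. A nonzero global section of $\mathcal F_{12}(W)$ is a vector in $W_1\cap W_2$, so $W_1=W_2$; in the same way $W_5=W_6$. But $\mathcal F_{1256}(W)\cong V_2(-4)=\mathcal O(-1)\oplus\mathcal O(-3)$, so by Lemma~\ref{lem:four} the lines $W_1,W_2,W_5,W_6$ are either distinct or exactly three of them are equal. Both are incompatible with $W_1=W_2$ and $W_5=W_6$.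
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

By \eqref{eq:N} and Lemmas~\ref{lem:recover}, \ref{lem:positive} and~\ref{lem:standard},
\[
N(D)=C(q)\,M(D),\qquad C(q)=q^{48}\,|\operatorname{Aut}V_0|\,|\operatorname{Aut}V_2|\,|\operatorname{Aut}V_3|\,\prod_{i=1}^7h_i>0,
\]
and $C(q)$ does not depend on $D$. Both $D^\circ$ and $D^\bullet$ have $a_1=0$, $a_2=\infty$ and $a_3a_4=c$. For $D^\circ$ we have $a_5a_6=d\cdot c/d=c$, and for $D^\bullet$ we have $a_5a_6=de\ne c$. Proposition~\ref{prop:M} gives $M(D^\circ)=q^3-q$ and $M(D^\bullet)=2(q^3-q)$, so
\[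
N(D^\bullet)=2N(D^\circ)>0 .
\]
By Proposition~\ref{prop:reduction}, the numbers $\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D^\circ)$ and $\mathcal A^{\mathbf b;\mathbf m'}_{\boldsymbol\mu}(D^\bullet)$ cannot agree for all $0\ne\mathbf m'\le\mathbf m$ and all $\boldsymbol\mu$. \qed

\begin{thebibliography}{9}

\bibitem{Letellier}
Emmanuel Letellier, \emph{Higgs bundles and indecomposable parabolic bundles over the projective line}, arXiv:1609.04875 (2016).

\end{thebibliography}
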